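# Every set closed under multiples is an obstruction spectrum

Throughout, $\mathbb N$ is the set of positive integers, $m\mathbb N=\{mk:k\in\mathbb N\}$, and $\mathbb Z/n$ means $\mathbb Z/n\mathbb Z$. A group can carry a linear order invariant under left multiplication, or only a cyclic one. Taking the product with finite cyclic groups measures the difference: for which $n$ does $G\times\mathbb Z/n$ fail to have an invariant cyclic order? These notes determine which sets of integers $n$ occur as the answer for some $G$. The problem comes from Jason Bell, Adam Clay and Tyrone Ghaswala, "Promoting circular-orderability to left-orderability", arXiv:1903.04349 (2019).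

## 1. Circular orders, and spectra generated by primes

**Definition (left-orderable).** A group $G$ is *left-orderable* (LO) if it has a strict total order $<$ such that $g<h$ implies $fg<fh$ for all $f,g,h\in G$.

If $g>1$ then $g^k>1$ for all $k\ge1$, so an LO group is torsion-free. A product of elements $>1$ is $>1$.

**Definition (circularly-orderable).** A group $G$ is *circularly-orderable* (CO) if there is $c:G^3\to\{0,\pm1\}$ such that

1. $c(g_1,g_2,g_3)=0$ if and only if $g_i=g_j$ for some $i\ne j$;
2. $c(g_2,g_3,g_4)-c(g_1,g_3,g_4)+c(g_1,g_2,g_4)-c(g_1,g_2,g_3)=0$ for all $g_1,\dots,g_4\in G$;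
3. $c(hg_1,hg_2,hg_3)=c(g_1,g_2,g_3)$ for all $h,g_1,g_2,g_3\in G$.

The model is the circle $\mathbb R/\mathbb Z$, with $c=1$ on triples in counterclockwise position; Lemma 1 confirms this example. Both properties pass to subgroups, by restriction.

It is known that $G$ is LO if and only if $G\times\mathbb Z/n$ is CO for all $n\ge2$. Accordingly one puts
$$\operatorname{Ob}(G)=\{n\in\mathbb N_{>1}: G\times\mathbb Z/n\text{ is not circularly-orderable}\},$$
the *obstruction spectrum* of $G$. The question is: **can every set $\bigcup_{m\in S}m\mathbb N$ with $S\subset\mathbb N_{>1}$ arise as $\operatorname{Ob}(G)$?**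

The easy case is when $S$ consists of primes. It needs two facts: subgroups of the circle are CO, and finite CO groups are cyclic. We prove both in a form that will be used again.

**Definition (cofinal).** An element $w$ of a left-ordered group $H$ is *cofinal* if $w>1$ and for every $h\in H$ there is $N\ge1$ with $w^{-N}<h<w^N$.

For example, in $\mathbb Z^2$ ordered lexicographically with the first coordinate dominant, $(1,0)$ is cofinal and $(0,1)$ is not. The powers of a cofinal $w$ are strictly increasing, so for each $h$ there is a unique $k\in\mathbb Z$ with $w^k\le h<w^{k+1}$. If $w$ is also central, multiplication by powers of $w$ on either side preserves the order.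

**Lemma 1.** If $(H,<)$ is left-ordered and $T\in H$ is central and cofinal, then $H/\langle T\rangle$ is CO.

*Proof.* *Defining $c$.* Each $x\in H/\langle T\rangle$ has a unique representative $\bar x\in[1,T)$: if $h$ represents $x$ and $T^k\le h<T^{k+1}$, it is $hT^{-k}$. Let $s(x,y)=1,-1,0$ according as $\bar x<\bar y$, $\bar x>\bar y$, $\bar x=\bar y$, and put
$$c(x,y,z)=s(x,y)+s(y,z)+s(z,x).$$
Since $s$ is antisymmetric, $c$ vanishes if two arguments coincide. If $x,y,z$ are distinct, $c$ is a sum of three signs, hence odd, and it is not $\pm3$ because $<$ has no cycles; so $c=\pm1$. Since $c(x,y,z)=s(y,z)-s(x,z)+s(x,y)$ is a coboundary, the cocycle condition holds: on expanding, each $s(g_i,g_j)$ appears twice with opposite signs.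

*Invariance.* Let $h\in H$ with $T^k\le h<T^{k+1}$. From $1\le\bar x<T$ we get
$$h\bar xT^{-k}\in[hT^{-k},\,hT^{-k}T)\subset[1,T^2).$$
Let $A$ be the set of $x$ with $h\bar xT^{-k}<T$, and $B$ its complement. Then $\overline{hx}=h\bar xT^{-k}$ for $x\in A$ and $\overline{hx}=h\bar xT^{-k-1}$ for $x\in B$. So left multiplication by $h$ preserves the order of representatives within $A$ and within $B$. If $x\in A$ and $y\in B$, then $h\bar xT^{-k}<T\le h\bar yT^{-k}$, so $\bar x<\bar y$. On the other hand $\bar y<T$ gives
$$\overline{hy}=h\bar yT^{-k-1}<hT^{-k}\le h\bar xT^{-k}=\overline{hx},$$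
so this pair is reversed. In all cases $s(hx,hy)-s(x,y)=2(\chi_B(x)-\chi_B(y))$, where $\chi_B$ is the indicator function of $B$. Summing over $(x,y),(y,z),(z,x)$, the right sides cancel, so $c(hx,hy,hz)=c(x,y,z)$. $\square$

With $H=\mathbb R$ and $T=1$ we see that $\mathbb R/\mathbb Z$ is CO, hence so is its subgroup $\mathbb Q/\mathbb Z$, and so is every $\mathbb Z/n$.

**Lemma 2 (cutting a circular order).** Let $c$ be a circular order on $\Gamma$. For $h\in\Gamma$ put $u<_hv$ if $c(h,u,v)=1$ or $u=h\ne v$.

1. $c$ changes sign when two arguments are exchanged.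
2. $<_h$ is a total order on $\Gamma$ with least element $h$, and left multiplication by $k$ carries $<_h$ to $<_{kh}$.
3. $<_h$ is obtained from $<_1$ by moving the set $\{u:u<_1h\}$, in its order, behind the set $\{u:u\ge_1h\}$.

*Proof.* *Part 1.* The cocycle condition at $(a,b,a,d)$ reads $c(b,a,d)-0+c(a,b,d)-0=0$. At $(a,b,d,b)$ it reads $0-c(a,d,b)+0-c(a,b,d)=0$. So exchanging the first two or the last two arguments changes the sign, and these exchanges generate all permutations. In particular $c$ is invariant under cyclic rotation of its arguments.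

*Part 2.* Let $u\ne v$. If one of them is $h$, it is the smaller one, and only that one. If neither is $h$, exactly one of $c(h,u,v)$ and $c(h,v,u)=-c(h,u,v)$ is $1$. Transitivity: if $c(h,u,v)=c(h,v,x)=1$, the cocycle condition at $(h,u,v,x)$ gives $c(h,u,x)=2-c(u,v,x)\ge1$, so $c(h,u,x)=1$. If $u=h<_hv<_hx$, then $x\ne h$ because $h$ is never the larger of two elements, so $u<_hx$. The last assertion is the invariance of $c$.

*Part 3.* Let $h\ne1$. For distinct $1,h,u,v$ the cocycle condition at $(1,h,u,v)$ gives
$$c(h,u,v)=c(1,u,v)-c(1,h,v)+c(1,h,u).$$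
If $u,v$ are both $>_1h$ or both $<_1h$, the last two terms cancel and $c(h,u,v)=c(1,u,v)$: the order is kept. If $u>_1h>_1v$, the right side is $-1+1+1=1$, so $u<_hv$: the upper part comes first. Now let $1$ be among the two elements. We have $c(h,u,1)=c(1,h,u)$, which is $1$ if $u>_1h$; so such $u$ precede $1$. And $c(h,1,v)=c(1,v,h)$, which is $1$ if $1\ne v<_1h$; so $1$ precedes these $v$. Finally $h$ is least in $<_h$ and least in $\{u\ge_1h\}$. $\square$

**Lemma 3.** A finite CO group is cyclic.

*Proof.* Let $1=x_0<_1x_1<_1\dots<_1x_{N-1}$ be the elements of $\Gamma$, with $N\ge2$. Let $\sigma(h)$ be the second smallest element for $<_h$. By Lemma 2(2), $\sigma(kh)=k\sigma(h)$, so $\sigma(h)=hg$ with $g=\sigma(1)$. By Lemma 2(3), $<_{x_i}$ lists $x_i,x_{i+1},\dots,x_{N-1},x_0,\dots,x_{i-1}$, so $\sigma(x_i)=x_{i+1}$ for $i<N-1$. Hence $x_{i+1}=x_ig$ and $x_i=g^i$ for all $i$. $\square$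

**Proposition 4.** Let $S$ be a set of primes and $G=\bigoplus_{p\in S}\mathbb Z/p$. Then $\operatorname{Ob}(G)=\bigcup_{p\in S}p\mathbb N$.

*Proof.* If $p\in S$ divides $n$, then $G\times\mathbb Z/n$ contains $\mathbb Z/p\times\mathbb Z/p$, which is finite and not cyclic, hence not CO by Lemma 3. So $n\in\operatorname{Ob}(G)$. If $n>1$ and no $p\in S$ divides $n$, embed each $\mathbb Z/p$ as $\frac1p\mathbb Z/\mathbb Z$ and $\mathbb Z/n$ as $\frac1n\mathbb Z/\mathbb Z$ in $\mathbb Q/\mathbb Z$, and add. If a sum of components of pairwise coprime orders is $0$, multiplying it by the product of all orders but one shows that the remaining component is $0$. So $G\times\mathbb Z/n$ embeds in $\mathbb Q/\mathbb Z$ and is CO. $\square$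

What changes when $S$ contains a composite number?

## 2. Torsion produces primes: the set $4\mathbb N$

Take $S=\{4\}$. The first guess is $G=\mathbb Z/4$. It fails: $\mathbb Z/4\times\mathbb Z/2$ is finite and not cyclic, so $2\in\operatorname{Ob}(\mathbb Z/4)$. This failure is general.

**Lemma 5.** If $G$ has a nontrivial element of finite order, then $\operatorname{Ob}(G)$ contains a prime.

*Proof.* Some power of this element has prime order $p$, and $G\times\mathbb Z/p$ contains $\mathbb Z/p\times\mathbb Z/p$, which is not CO by Lemma 3. $\square$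

So a group with $\operatorname{Ob}(G)=4\mathbb N$ must be torsion-free, and it must not be LO, since then its spectrum would be empty. It can be found, and the same holds for every $S$.

**Theorem.** For $X\subseteq\mathbb N_{>1}$ the following are equivalent:

* (a) $X=\operatorname{Ob}(G)$ for some group $G$;
* (b) $X=\bigcup_{m\in S}m\mathbb N$ for some $S\subseteq\mathbb N_{>1}$;
* (c) $X$ is closed under taking multiples.

Moreover, in (a) $G$ can always be chosen countable and torsion-free, and if $X$ is as in (b) with $S$ finite, $G$ can be chosen finitely presented.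

**The easy implications.** A union of sets $m\mathbb N$ is closed under multiples, and if $X$ is closed under multiples, take $S=X$; so (b) and (c) are equivalent. For (a)$\Rightarrow$(c), let $d\mid n$ with $d>1$, and put $d'=n/d$. The subgroup $d'\mathbb Z/n\mathbb Z$ of $\mathbb Z/n$ is isomorphic to $\mathbb Z/d$, so $G\times\mathbb Z/n$ contains a copy of $G\times\mathbb Z/d$. If the former is CO, so is the latter. Hence $d\in\operatorname{Ob}(G)$ implies $n\in\operatorname{Ob}(G)$.

It remains to prove (b)$\Rightarrow$(a). For each $m\ge2$ we shall build a finitely presented torsion-free group $G_m$ with $m\in\operatorname{Ob}(G_m)$ and, for each $n>1$ with $m\nmid n$, a reason for $G_m\times\mathbb Z/n$ to be CO that survives free products. Section 3 provides this reason, Section 4 the way to use a circular order once it is assumed.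

## 3. Maps to $\mathbb Q/\mathbb Z$ with left-orderable kernel

**Lemma 6.** Let $\chi:\Gamma\to\mathbb Q/\mathbb Z$ be a homomorphism with LO kernel. Then $\Gamma$ is CO.

*Proof.* We realize $\Gamma$ as a quotient as in Lemma 1. Let
$$H=\{(\gamma,r)\in\Gamma\times\mathbb Q:\chi(\gamma)=r\bmod\mathbb Z\}.$$
If $(\gamma,0)\in H$ then $\gamma\in\ker\chi$. Call $(\gamma,r)\in H$ positive if $r>0$, or if $r=0$ and $\gamma>1$ in a fixed left order of $\ker\chi$. Products of positive elements are positive, and for each $h\in H\setminus\{1\}$ exactly one of $h,h^{-1}$ is positive. So "$x<y$ if $x^{-1}y$ is positive" is a left order on $H$. The element $w=(1,1)$ is central and positive, and $w^{-N}<(\gamma,r)<w^N$ as soon as $N>|r|$. So $w$ is cofinal. The map $(\gamma,r)\mapsto\gamma$ is onto $\Gamma$, because every element of $\mathbb Q/\mathbb Z$ lifts to $\mathbb Q$, and its kernel is $\{(1,r):r\in\mathbb Z\}=\langle w\rangle$. By Lemma 1, $\Gamma\cong H/\langle w\rangle$ is CO. $\square$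

**Lemma 7.** Let $n\ge2$ and let $\phi:G\to\mathbb Q/\mathbb Z$ be a homomorphism such that $\ker(n\phi)$ is LO. Then $G\times\mathbb Z/n$ is CO.

*Proof.* Define $\chi:G\times\mathbb Z/n\to\mathbb Q/\mathbb Z$ by $\chi(g,k)=\phi(g)+\frac kn$. A pair $(g,k)$ lies in $\ker\chi$ if and only if $\phi(g)=-\frac kn$. So $k$ is determined by $g$, and a suitable $k$ exists if and only if $\phi(g)\in\frac1n\mathbb Z/\mathbb Z$, that is, $n\phi(g)=0$. Projection to $G$ therefore gives $\ker\chi\cong\ker(n\phi)$, which is LO. Apply Lemma 6. $\square$

With $\phi=0$ this shows that $\operatorname{Ob}(G)=\emptyset$ if $G$ is LO.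

## 4. Unrolling a circular order on $G\times\mathbb Z/n$

We now need the converse of Lemma 1. Lemma 1 and its converse are due to Rieger and Żeleva.

**Lemma 8.** If $\Gamma$ is CO, there is a left-ordered group $H$ with a central cofinal element $T$ and $H/\langle T\rangle\cong\Gamma$.

*Proof.* We lay copies of $(\Gamma,<_1)$ end to end, and lift left translations to this line.

*The line and the lifts.* Let $X=\mathbb Z\times\Gamma$ with the lexicographic order built from $<_1$ on $\Gamma$, and $T(a,g)=(a+1,g)$. For $k\in\Gamma$ let
$$\tilde k(a,g)=(a+\epsilon_k(g),kg),\qquad \epsilon_k(g)=0\text{ if }kg\ge_1k,\quad\epsilon_k(g)=1\text{ otherwise.}$$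
The map $g\mapsto kg$ carries $<_1$ to $<_k$, and by Lemma 2(3) $<_k$ lists first the $u\ge_1k$, then the $u<_1k$, each in the order $<_1$. So $\tilde k$ maps $\{0\}\times\Gamma$ order-preservingly onto
$$\{(0,u):u\ge_1k\}\cup\{(1,u):u<_1k\}=[(0,k),(1,k)).$$
It commutes with $T$, so it maps each $\{a\}\times\Gamma$ order-preservingly onto $[(a,k),(a+1,k))$. These intervals partition $X$ in the right order, so $\tilde k$ is an order automorphism of $X$.

*The group.* Let $H$ be the group of order automorphisms of $X$ that commute with $T$ and induce a left translation on $X/\langle T\rangle=\Gamma$. The map $H\to\Gamma$ is onto because of the $\tilde k$. Let $h$ be in its kernel, with $h(0,1)=(d,1)$. Since $1$ is least for $<_1$, we have $(0,1)\le(0,g)<(1,1)$, so $h(0,g)\in[(d,1),(d+1,1))=\{d\}\times\Gamma$. Hence $h(0,g)=(d,g)$ for all $g$, and $h=T^d$. So the kernel is $\langle T\rangle$.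

*The order.* If $h\in H$ fixes a point, the induced translation fixes an element of $\Gamma$, so it is trivial; then $h=T^d$ with $d=0$. Thus $H$ acts freely on $X$. Put $h<h'$ if $h(0,1)<h'(0,1)$. This is a total order by freeness, and left-invariant because elements of $H$ preserve the order of $X$. The element $T$ is central, and positive since $T(0,1)=(1,1)$. If $h(0,1)=(a,g)$, then $T^{-N}<h<T^N$ for $N=|a|+1$. So $T$ is cofinal. $\square$

**Lemma 9.** Let $n\ge2$. If $G\times\mathbb Z/n$ is CO, there are a left-ordered group $H$, a central cofinal $w\in H$, a surjection $\pi:H\to G$ with kernel $\langle w\rangle$, and a homomorphism $\tau:H\to\mathbb Z/n$ with $\tau(w)=1$.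

For $G=1$ one may take $H=\mathbb Z$, $w=1$ and $\tau$ the reduction mod $n$.

*Proof.* Lemma 8 gives $q:H\to G\times\mathbb Z/n$ onto with kernel $\langle T\rangle$. We look for an $n$-th root of $T$. The subgroup $Q=q^{-1}(1\times\mathbb Z/n)$ is generated by the central $T$ and one more element, so it is abelian and finitely generated. It is torsion-free, as $H$ is LO, and contains $\langle T\rangle\cong\mathbb Z$ with index $n$. So $Q\cong\mathbb Z$, and it has a generator $w$ with $w^n=T$. Then $w>1$, since otherwise $w^n\le1$. As $1\times\mathbb Z/n$ is normal, so is $Q$. Conjugation by $h\in H$ is an automorphism of $Q\cong\mathbb Z$ fixing $T\ne1$, hence the identity on $Q$; so $w$ is central. It is cofinal because $w^n=T$ is.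

Let $\pi=\mathrm{pr}_G\circ q$; it is onto with kernel $Q=\langle w\rangle$. Since $Q\to\mathbb Z/n$ is onto, $\mathrm{pr}_{\mathbb Z/n}(q(w))$ is a unit $u$ of $\mathbb Z/n$. Put $\tau=u^{-1}\,\mathrm{pr}_{\mathbb Z/n}\circ q$. $\square$

**Lemma 10.** In the situation of Lemma 9, if $\pi(g),\pi(h)$ commute, then $g,h$ commute.

*Proof.* We have $ghg^{-1}h^{-1}=w^s$ for some $s$, and it is central, so $g^2h^2=w^{4s}h^2g^2$. Let $w^\alpha\le g^2<w^{\alpha+1}$ and $w^\beta\le h^2<w^{\beta+1}$. Then $g^2h^2\ge g^2w^\beta=w^\beta g^2\ge w^{\alpha+\beta}$ and $g^2h^2<g^2w^{\beta+1}=w^{\beta+1}g^2<w^{\alpha+\beta+2}$. The same bounds hold for $h^2g^2$. If two elements of $[w^{\alpha+\beta},w^{\alpha+\beta+2})$ differ by a factor $w^r$, then $|r|\le1$, because multiplying by $w^2$ leads out of the interval. Hence $|4s|\le1$ and $s=0$. $\square$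

The squares matter: the same estimate for $gh$ and $hg$ gives only $|s|\le1$.

## 5. A relation under which $x$ dominates $y$

We want relations that no left order tolerates, and whose lifts to $H$ can be repaired exactly when $\tau$ has values in $\mathbb Z/m$. For elements $x,y$ of a group put
$$N_x(y)=\prod_{i=0}^{m-1}x^iyx^{-i}\qquad\text{(factors in increasing order of }i).$$
The relation $N_x(y)=1$ has exponent sum $m$ in $y$ and $0$ in $x$. If $\hat x,\hat y\in H$ lift $x,y$, then $N_{\hat x}(\hat y)=w^k$ for some $k$. Replacing $\hat y$ by $\hat yw^j$ changes $k$ to $k+mj$. So we can reach $k=0$ if and only if $m\mid k$.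

For $m=2$ the relation is $xyx^{-1}=y^{-1}$, or $yxy=x$. In a left-ordered group with $x,y>1$ this gives $x=y(xy)>y$. Here is the general version.

**Lemma 11.** Let $H$ be left-ordered, $m\ge2$, and let $x,y\in H$ be such that the elements $x^iyx^{-i}$ $(i\in\mathbb Z)$ commute pairwise and $N_x(y)=1$.

1. The same holds for each of the pairs $(x^{\pm1},y^{\pm1})$.
2. If $x,y>1$, then $x^{m-1}>y^{m-1}$.

*Proof.* *Part 1.* Since the conjugates commute, $N_x(y^r)=N_x(y)^r=1$ for all $r\in\mathbb Z$, and the elements $x^iy^rx^{-i}$ commute pairwise. After reordering its commuting factors, $N_{x^{-1}}(y^r)$ is the conjugate of $N_x(y^r)$ by $x^{-(m-1)}$: this conjugation turns the exponents $0,\dots,m-1$ into $-(m-1),\dots,0$. So $N_{x^{-1}}(y^r)=1$.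

*Part 2.* Put $z=y^{m-1}>1$. As just seen, $N_x(z)=1$. Writing out the product,
$$1=N_x(z)=z\cdot xzx^{-1}\cdot x^2zx^{-2}\cdots x^{m-1}zx^{-(m-1)}=(zx)^{m-1}z\,x^{-(m-1)}.$$
Hence $x^{m-1}=(zx)^{m-1}z=z(xz)^{m-1}>z=y^{m-1}$, because $(xz)^{m-1}$ is a nonempty product of positive elements. $\square$

With $z=y$ one would only get $x^{m-1}>y$, which cannot be chained for $m>2$. The choice $z=y^{m-1}$ puts the same exponent on both sides.

Now close the chain into a cycle: letters $x_1,\dots,x_\ell$ in which each dominates the next and the last dominates the first. Two letters are too few already for $m=2$. In $\langle a,b\mid aba^{-1}=b^{-1},\,bab^{-1}=a^{-1}\rangle$ the commutator $aba^{-1}b^{-1}$ equals $b^{-2}$ by the first relation and $a\cdot(ba^{-1}b^{-1})=a^2$ by the second. So $a$ commutes with $b^{-2}$; but $a$ also inverts $b^2$, so $b^4=1$. Thus $\langle b\rangle$ is normal of order at most $4$ and contains $a^2$, and the group has order at most $8$. It maps onto the quaternion group of order $8$ by $a\mapsto i$, $b\mapsto j$, so it is that group, and by Lemma 3 its spectrum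 is all of $\mathbb N_{>1}$. The relations have created torsion.

With four letters $a,b,c,d$ there is room: we let the opposite letters $a$ and $c$ commute, build the halves $\{a,b,c\}$ and $\{c,d,a\}$ as explicit groups, and glue them along $\langle a,c\rangle\cong\mathbb Z^2$.

## 6. The groups $P$ and $G_m$

Fix $m\ge2$. Let $R=\mathbb Z[t]/(1+t+\dots+t^{m-1})$. In $R$ we have $t^m=1$ and $\sum_{j=0}^{m-1}t^j=0$. Additively, $R$ is the quotient of the free abelian group on $t^0,\dots,t^{m-1}$ by the subgroup generated by $\sum_jt^j$. It is free abelian of rank $m-1\ge1$, and each $t^j\ne0$. Hence: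

* a function $j\mapsto e_j\in\mathbb Z$ ($j$ mod $m$) with $\sum_{j=0}^{m-1}e_j=0$ defines an additive map $R\to\mathbb Z$, $t^j\mapsto e_j$;
* $t^j\mapsto1$ defines an additive map $\varepsilon:R\to\mathbb Z/m$, and $\varepsilon(tv)=\varepsilon(v)$.

Let $P=R\times R\times\mathbb Z$ with
$$(u,v,s)(u',v',s')=(u+t^{\varepsilon(v)}u',\;v+t^sv',\;s+s').$$
This is the iterated semidirect product $L_c\rtimes(L_b\rtimes\langle a\rangle)$, where $L_c\cong L_b\cong R$ are the first two coordinates and $a=(0,0,1)$ acts on $L_b$ by $t$. The group $L_b\rtimes\langle a\rangle$ acts on $L_c$ through $(v,s)\mapsto t^{\varepsilon(v)}$. This is an action because $\varepsilon(v+t^sv')=\varepsilon(v)+\varepsilon(v')$ and $t^m=1$. Put $b=(0,1,0)$ and $c=(1,0,0)$.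

**Facts about $P$.**

* The normal series $1\le L_c\le L_c\rtimes L_b\le P$ has quotients $R,R,\mathbb Z$, all free abelian of finite rank. So $P$ is torsion-free, and finitely presented, since an extension of finitely presented groups is finitely presented.
* Every nontrivial subgroup $B\le P$ has a nontrivial homomorphism to $\mathbb R$: if $P_k$ is the smallest term of the series containing $B$, then $B$ has nontrivial image in the free abelian group $P_k/P_{k-1}$.
* $a^iba^{-i}=(0,t^i,0)$, that is, $t^i\in L_b$. Also $b^icb^{-i}=(0,i,0)(1,0,0)(0,-i,0)=(t^i,0,0)$, that is, $t^i\in L_c$, as $\varepsilon(i)=i$.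
* $ac=(1,0,1)=ca$, and $\langle a,c\rangle=\{(k,0,s):k,s\in\mathbb Z\}\cong\mathbb Z^2$.
* $P$ is generated by $a,b,c$, by the third fact.

Let $P'$ be a copy of $P$ with corresponding elements $a',b',c'$, and set
$$G=G_m=P*_CP',\qquad C=\langle a,c\rangle\cong\langle a',c'\rangle,\quad a'=c,\ c'=a.$$
Put $d=b'$. Thus $P'=L_a\rtimes(L_d\rtimes\langle c\rangle)$ with $a=1\in L_a\cong R$ and $d=1\in L_d\cong R$. The factors embed in the amalgam, so $a,b,c,d\ne1$. The group $G_m$ is generated by $a,b,c,d$. It is finitely presented, as $C$ is finitely generated, and torsion-free, because an element of finite order in an amalgam is conjugate into a factor.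

For $m=2$ we have $R=\mathbb Z$ and $t=-1$, so
$$G_2=\langle a,b,c,d\mid aba^{-1}=b^{-1},\ bcb^{-1}=c^{-1},\ cdc^{-1}=d^{-1},\ dad^{-1}=a^{-1},\ ac=ca\rangle.$$

For general $m$, and each
$$(x,y)\in\{(a,b),(b,c),(c,d),(d,a)\},\tag{1}$$
the elements $x^iyx^{-i}$ $(i\in\mathbb Z)$ are the powers $t^i$ in one of the abelian groups $L_b,L_c,L_d,L_a$. So they commute pairwise, and $N_x(y)=1$ because $\sum_jt^j=0$.

**Proposition 12.** $m\in\operatorname{Ob}(G_m)$, hence $m\mathbb N\subseteq\operatorname{Ob}(G_m)$.

*Proof.* Suppose not, and take $(H,w,\pi,\tau)$ from Lemma 9 with $n=m$. Choose lifts $\hat a,\hat b,\hat c,\hat d\in H$.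

**Step 1: repair the lifts, so that all four relations hold in $H$.** For each pair (1), $N_{\hat x}(\hat y)\in\ker\pi$, so $N_{\hat x}(\hat y)=w^k$ for some $k$. Applying $\tau$ gives $k\equiv m\,\tau(\hat y)=0\pmod m$. Replace $\hat y$ by $\hat yw^{-k/m}$; then $N_{\hat x}(\hat y)=1$. Each of $a,b,c,d$ occurs exactly once as $y$ in (1), and $N_{\hat x}$ does not change when $\hat x$ is multiplied by a power of the central $w$. So the four repairs do not disturb each other.

**Step 2: make the lifts positive.** By Lemma 10 the elements $\hat x^i\hat y\hat x^{-i}$ commute pairwise for each pair (1). So Lemma 11 applies to all four pairs. By its part 1 we may replace any of $\hat a,\hat b,\hat c,\hat d$ by its inverse and keep its hypotheses for all pairs. None of the four is $1$. So assume all four are $>1$.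

**Step 3: go around the cycle.** By Lemma 11(2), $\hat a^{m-1}>\hat b^{m-1}>\hat c^{m-1}>\hat d^{m-1}>\hat a^{m-1}$, a contradiction.

The last assertion follows from (a)$\Rightarrow$(c). $\square$

## 7. A left-orderable kernel in $G_m$

To have $\operatorname{Ob}(G_m)=m\mathbb N$, we need for $m\nmid n$ a map $\phi$ as in Lemma 7. Let
$$\beta:G_m\to\mathbb Z/m,\qquad \beta(u,v,s)=\varepsilon(v)\text{ on }P,\quad \beta=0\text{ on }P'.$$
The first formula defines a homomorphism on $P$ that vanishes on $C=\{(k,0,s)\}$, so $\beta$ is well defined; and $\beta(b)=1$. For a prime $p\mid m$ let $K=K_p=\ker(\beta\bmod p)$.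

**Proposition 13.** $K_p$ is LO for every prime $p\mid m$.

The following textbook facts are used.

* **Burns–Hale (1972).** A group in which every nontrivial finitely generated subgroup has a nontrivial homomorphism to $\mathbb R$ is LO.
* **Bass–Serre theory (Serre, *Trees*, Ch. I §§4–5).** The amalgam $G=P*_CP'$ acts without inversions on a tree $T$ with vertices $gP,gP'$ and edges $gC$, where $gC$ joins $gP$ and $gP'$. Let a group $J$ act on $T$ without inversions, and write $J_v,J_e$ for the stabilizers of a vertex $v$ and an edge $e$. The group $J$ surjects onto $\pi_1(J\backslash T)$, a free group, which is nontrivial if $J\backslash T$ is not a tree. If $J\backslash T$ is a tree, it lifts to a subtree $T_0\subset T$, and $J$ is the amalgam of the groups $J_v$ ($v\in T_0$) along the groups $J_e$ ($e\in T_0$). So a homomorphism from $J$ to a group $A$ is the same as a family of homomorphisms $J_v\to A$ ($v\in T_0$) agreeing on the groups $J_e$ ($e\in T_0$).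

As an example of the last statement, $G$ itself has quotient $G\backslash T$ a single edge, and a homomorphism from $G$ is a pair of homomorphisms from $P$ and $P'$ agreeing on $C$.

*Where gluing orders or homomorphisms on $G$ itself stops.* The factors $P$ and $P'$ are LO by Burns–Hale and the second fact about $P$, and one might hope to amalgamate. This cannot work for $G$: it is not LO, by Proposition 12 and Lemma 7 with $\phi=0$. One sees the clash in homomorphisms. If $h:G\to\mathbb R$ is a homomorphism, $N_x(y)=1$ gives $m\,h(y)=0$ for all four letters $y$, so $h=0$. More precisely, a homomorphism $P\to\mathbb R$ kills $b$ and $c$ and sees only $a$; a homomorphism $P'\to\mathbb R$ kills $a$ and $d$ and sees only $c$. They agree on $C$ only if both vanish.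

In $K$ the letter $b$ is missing, and the elements $b^icb^{-i}$, $0\le i<p$, are no longer conjugate by $b$. They may receive different weights $e_i$, all nonzero, as long as the weights respect $\sum_jt^j=0$. This gives a homomorphism $\varphi$ on $K$ that sees $c$. On its kernel, edge stabilizers see only $a$. On the $P'$-side $a$ is still killed by conjugation with $d$, which is why two cases appear below.

*Proof of Proposition 13.*

**Step 1: a fundamental domain for $K$.** The aim is to present $K$ as an amalgam. $K$ is normal of index $p$, contains $C$ and $P'$, and $\beta(b)=1$. So $G=\bigsqcup_{0\le i<p}Kb^i$. Since $P\to G/K$ is onto, $K$ has one orbit of vertices $gP$. Since $K$ is normal and contains $P'$ and $C$, we have $KgP'=gK=KgC$; so there are $p$ orbits of vertices $gP'$ and $p$ orbits of edges, represented by $b^iP'$ and $b^iC$, $0\le i<p$. The edge $b^iC$ joins $b^iP=P$ and $b^iP'$. Hence the star with center $P$, edges $b^iC$ and leaves $b^iP'$ maps isomorphically onto $K\backslash T$, which is therefore a tree. So $K$ is the amalgam of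
$$P_0=P\cap K=\{(u,v,s):\varepsilon(v)\equiv0\bmod p\}$$
with the groups $b^iP'b^{-i}$ along $b^iCb^{-i}\subset P_0$, $0\le i<p$.

**Step 2: a homomorphism $\varphi:K\to\mathbb Z$ that sees $c$.** Let
$$e_j=1\text{ if }p\nmid j,\qquad e_j=-(p-1)\text{ if }p\mid j.$$
As $p\mid m$, this depends only on $j$ mod $m$. Among the $m$ residues, $m/p$ are divisible by $p$, so $\sum_{j=0}^{m-1}e_j=-(p-1)\frac mp+\left(m-\frac mp\right)=0$. So $f(t^j)=e_j$ defines an additive map $f:R\to\mathbb Z$, and $e_{j+p}=e_j$ gives $f(t^pu)=f(u)$. Let $\sigma':P'\to\mathbb Z$ be the homomorphism with kernel $M'=L_a\rtimes L_d$ and $\sigma'(c)=1$. Define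
$$\varphi(u,v,s)=f(u)\ \text{ on }P_0,\qquad\varphi(b^iqb^{-i})=e_i\sigma'(q)\ \text{ for }q\in P',\ 0\le i<p.$$
The first is a homomorphism: on $P_0$ we have $\varepsilon(v)\in p\mathbb Z/m\mathbb Z$, so $f(u+t^{\varepsilon(v)}u')=f(u)+f(u')$. We check agreement on the generators of $b^iCb^{-i}$. For $b^icb^{-i}=(t^i,0,0)$ the values are $e_i$ and $e_i\sigma'(c)=e_i$. For $b^iab^{-i}=(0,i,0)(0,0,1)(0,-i,0)=(0,i-it,1)$ they are $f(0)=0$ and $e_i\sigma'(a)=0$. So $\varphi$ is defined on $K$. Let $K'=\ker\varphi$, a normal subgroup of $K$.

**Step 3: stabilizers in $K'$.** The aim is that for all $g\in G$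
$$K'_{gP'}=gM'g^{-1},\qquad K'_{gC}=g\langle a\rangle g^{-1},\qquad K'_{gP}\subseteq gPg^{-1}.\tag{2}$$
The third is clear. For the first, let $g=b^i$, $0\le i<p$. Then $K_{b^iP'}=b^iP'b^{-i}$, and $\varphi$ is $e_i\sigma'$ there with $e_i\ne0$, so its kernel is $b^iM'b^{-i}$. A general $g$ is $kb^i$ with $k\in K$; as $K'$ is normal in $K$, conjugation by $k$ gives the formula. The second follows by intersecting with $gCg^{-1}\subseteq gP'g^{-1}$, since $C\cap M'=\langle a\rangle$: $\sigma'(a^kc^l)=l$.

For an edge $e=gC$ put $a_e=gag^{-1}$. This is well defined since $C$ is abelian.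

**Step 4: reduction to a tree of groups.** By Burns–Hale it suffices to show that every nontrivial finitely generated subgroup $J\le K$ has a nontrivial homomorphism to $\mathbb R$. If $\varphi(J)\ne0$ we are done, so let $J\le K'$. If $J\backslash T$ is not a tree, $J$ surjects onto a nontrivial free group, hence onto $\mathbb Z$, and we are done. So let $J\backslash T$ be a tree, lifted to a subtree $T_0\subset T$. We have to find compatible homomorphisms $J_v\to\mathbb R$, $v\in T_0$, not all zero. The stabilizers in $J$ are contained in those of (2).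

**Step 5: the case in which some $v=gP'\in T_0$ has $J_v\not\subseteq gL_ag^{-1}$.** Here the letter $d$ gives the homomorphism. By (2), $J_v\le gM'g^{-1}$, and $M'/L_a\cong L_d$ is free abelian. So there is a nontrivial homomorphism $J_v\to\mathbb R$ vanishing on $J_v\cap gL_ag^{-1}$. An edge at $v$ has the form $gqC$ with $q\in P'$. By (2), its stabilizer in $J$ lies in $gq\langle a\rangle q^{-1}g^{-1}\subseteq gL_ag^{-1}$, as $L_a$ is normal in $P'$. So our homomorphism vanishes on all edge groups at $v$, and we extend it by $0$ on all other vertex groups of $T_0$.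

**Step 6: the remaining case; homomorphisms nonzero on every $a_e$.** Now $J_v\subseteq gL_ag^{-1}$ for all $v=gP'\in T_0$. For a vertex $v$ of $T$ put
$$U_v=gPg^{-1}\ \text{ if }v=gP,\qquad U_v=gL_ag^{-1}\ \text{ if }v=gP'.$$
The second depends only on $v$, as $L_a$ is normal in $P'$. Then $J_v\le U_v$ for $v\in T_0$. Also $a_e\in U_v$ for each edge $e$ of $T$ at $v$: such an edge is $gqC$ with $q\in P$ or $q\in P'$ respectively, and $a_e=g(qaq^{-1})g^{-1}$, where $qaq^{-1}$ is in $P$ or $L_a$ respectively.

We construct homomorphisms $\eta_v:U_v\to\mathbb R$ for $v\in T_0$ such that $\eta_v(a_e)\ne0$ for every edge $e$ of $T$ at $v$, and $\eta_v(a_e)=\eta_{v'}(a_e)$ if $e\in T_0$ joins $v,v'$. Proceed outward from a base vertex of $T_0$, by induction on the distance. Since $T_0$ is a tree, at each new vertex $v$ exactly one value is prescribed, namely $\lambda=\eta_v(a_{e_0})\ne0$, where $e_0$ is the edge towards the base vertex. At the base vertex choose any edge $e_0$ of $T$ there and $\lambda=1$.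

* If $v=gP$, let $\sigma_v(g(u,x,s)g^{-1})=s$. For every edge $e$ at $v$, $a_e$ is a $gPg^{-1}$-conjugate of $gag^{-1}$, so $\sigma_v(a_e)=1$. Put $\eta_v=\lambda\sigma_v$.
* If $v=gP'$, fix such a $g$. Edges at $v$ are $gqC$ with $q\in P'$, and $qaq^{-1}=t^j\in L_a\cong R$ for some $j$, because $P'$ acts on $L_a$ by powers of $t$. Let $f_0:R\to\mathbb Z$ be given by $f_0(1)=-(m-1)$ and $f_0(t^j)=1$ for $0<j<m$. It is well defined, since the values sum to $0$, and it is nonzero on every $t^j$. Let $\eta_v$ be the real multiple of $f_0$, transported to $gL_ag^{-1}$ by conjugation with $g$, for which $\eta_v(a_{e_0})=\lambda$. The factor is nonzero as $\lambda\ne0$, so $\eta_v(a_e)\ne0$ for all $e$ at $v$.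

For $e\in T_0$ we have $J_e\le\langle a_e\rangle$ by (2). So the restrictions $\eta_v|_{J_v}$ agree on the groups $J_e$ and define a homomorphism $\eta:J\to\mathbb R$, which is injective on each $J_e$, $e\in T_0$.

**Step 7: what if $\eta=0$.** If $\eta\ne0$ we are done. If $\eta=0$, injectivity on $J_e$ shows that all $J_e$, $e\in T_0$, are trivial, so $J$ is the free product of the groups $J_v$, $v\in T_0$. As $J\ne1$, some $J_v\ne1$. It is a retract of $J$: send the other free factors to $1$. It embeds in $P$ or $P'\cong P$, so it has a nontrivial homomorphism to $\mathbb R$ by the second fact about $P$. The composite $J\to J_v\to\mathbb R$ is nontrivial. $\square$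

**Lemma 14.** If $m\nmid n$, there is a homomorphism $\phi:G_m\to\mathbb Q/\mathbb Z$ with $\ker(n\phi)$ LO.

*Proof.* We choose $\phi$ so that $n\phi$ is $\beta$ mod $p$. As $m\nmid n$, there is a prime $p$ whose exponent in $n$ is smaller than its exponent in $m$. Then $p\mid m$, and $\gcd(n,m)$ divides $m/p$. So there is an integer $\kappa$ with $n\kappa\equiv m/p\pmod m$. Put $\phi=\kappa\beta/m$, with values in $\frac1m\mathbb Z/\mathbb Z$. Then $n\phi=\beta/p$, whose kernel is $K_p$, LO by Proposition 13. $\square$

For $m=4$ and $n=2$: $p=2$, $\kappa=1$, $\phi=\beta/4$, and $2\phi=\beta/2$ has kernel $K_2$. So $G_4\times\mathbb Z/2$ is CO, which was out of reach for groups with torsion and spectrum containing $4$ only through $4\mathbb N$.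

By Proposition 12, Lemma 14 and Lemma 7, $\operatorname{Ob}(G_m)=m\mathbb N$ for every $m\ge2$.

## 8. Free products and arbitrary $S$

Two more textbook facts are needed: free products of LO groups are LO (Vinogradov 1949), and the Kurosh subgroup theorem, by which a subgroup $L$ of a free product $\ast_mG_m$ is a free product of a free group and of groups of the form $L\cap gG_mg^{-1}$.

*Proof of (b)$\Rightarrow$(a) and of the last assertion of the Theorem.* Let $S\subseteq\mathbb N_{>1}$ and $G=\ast_{m\in S}G_m$, the trivial group if $S=\emptyset$. It is countable and torsion-free, because all $G_m$ are, and finitely presented if $S$ is finite. We show $\operatorname{Ob}(G)=\bigcup_{m\in S}m\mathbb N$.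

**Step 1: multiples of $m\in S$ are obstructions.** If $n\in m\mathbb N$ with $m\in S$, then $G\times\mathbb Z/n$ contains $G_m\times\mathbb Z/n$, which is not CO by Proposition 12. So $n\in\operatorname{Ob}(G)$.

**Step 2: nothing else is.** Let $n>1$ with $m\nmid n$ for all $m\in S$. Take $\phi_m:G_m\to\mathbb Q/\mathbb Z$ from Lemma 14, and let $\phi:G\to\mathbb Q/\mathbb Z$ be the homomorphism restricting to $\phi_m$ on each $G_m$. By Kurosh, the subgroup $\ker(n\phi)$ is a free product of a free group and of groups of the form
$$\ker(n\phi)\cap gG_mg^{-1}=g\ker(n\phi_m)g^{-1},$$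
where the equality holds because $\phi(gxg^{-1})=\phi(x)$. The groups $g\ker(n\phi_m)g^{-1}$ are LO by Lemma 14, and free groups are LO, being free products of copies of $\mathbb Z$. Hence $\ker(n\phi)$ is LO by Vinogradov's theorem. By Lemma 7, $G\times\mathbb Z/n$ is CO, so $n\notin\operatorname{Ob}(G)$.

Thus $\operatorname{Ob}(G)=\bigcup_{m\in S}m\mathbb N$. Together with Section 2 this proves the Theorem: every set $\bigcup_{m\in S}m\mathbb N$ with $S\subset\mathbb N_{>1}$ arises as an obstruction spectrum, and these are exactly the sets that arise. $\blacksquare$
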